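
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Symmetrized Euler sums span the space of Euler sums}


\begin{abstract}
Symmetrizing an Euler sum means cutting its index at every place, reversing the left part, and adding up the resulting products with suitable signs. We show that for every $n\ge 1$ the stuffle-regularized symmetrized Euler sums of weight $n$ span the $\mathbb Q$-vector space of all Euler sums of weight $n$. The equality respects depth: those of depth at most $d$ span exactly the Euler sums of weight $n$ and depth at most $d$. The proof uses the two product structures on Euler sums and one elementary distribution relation. It is unconditional and self-contained.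
\end{abstract}

\section{The question and the answer}

\subsection{Euler sums and their symmetrization}

For a tuple $\mathbf s=(s_1,\dots,s_d)$ of nonzero integers let $|\mathbf s|=|s_1|+\dots+|s_d|$ be its \emph{weight}, $d$ its \emph{depth}, $\operatorname{sgn}(s_j)=\pm1$ the sign of $s_j$, and $\operatorname{sgn}(\mathbf s)=\prod_j\operatorname{sgn}(s_j)$. We write $\bar a$ for $-a$. The truncated Euler sums are
\[
H_N(\mathbf s)=\sum_{N>k_1>\dots>k_d>0}\ \prod_{j=1}^d\frac{\operatorname{sgn}(s_j)^{k_j}}{k_j^{|s_j|}},\qquad H_N(\emptyset)=1 .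
\]
If $s_1\ne1$ they converge as $N\to\infty$ (Lemma~\ref{lem:asym} below reproves this) and the limit $\zeta(\mathbf s)$ is called an \emph{Euler sum}. We call such $\mathbf s$, and the empty tuple, \emph{convergent}, with $\zeta(\emptyset)=1$. Let $\mathrm{ES}_n$ be the $\mathbb Q$-span of the Euler sums of weight $n$, with $\mathrm{ES}_0=\mathbb Q$.

If $s_1=1$ the truncated sums need not converge, but they grow at most like a polynomial in
\[
T_N=\log N+\gamma .
\]
More precisely, for every $\mathbf s$ there is a unique polynomial $Q$ with $H_N(\mathbf s)=Q(T_N)+o(1)$ (this is proved in Section~\ref{sec:reg}), and $\zeta_\ast(\mathbf s):=Q(0)$ is the \emph{stuffle-regularized} value. For convergent $\mathbf s$ it is $\zeta(\mathbf s)$, and $\zeta_\ast(1)=0$. The \emph{symmetrized Euler sums} are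
\begin{equation}\label{eq:Sy}
\zeta_\ast^{\mathrm{Sy}}(\mathbf s)=\sum_{i=0}^d\Big(\prod_{j=1}^i(-1)^{|s_j|}\operatorname{sgn}(s_j)\Big)\,\zeta_\ast(s_i,\dots,s_1)\,\zeta_\ast(s_{i+1},\dots,s_d).
\end{equation}

The shape of \eqref{eq:Sy} is that of a congruence. Let $p$ be an odd prime and work modulo $p$ in the ring of rational numbers with denominator prime to $p$. The substitution $k\mapsto p-k$ turns $\operatorname{sgn}(s)^k/k^{|s|}$ into $(-1)^{|s|}\operatorname{sgn}(s)\cdot\operatorname{sgn}(s)^k/k^{|s|}$ modulo $p$. In each term of $H_p(\mathbf s)$ the indices exceeding $p/2$ are $k_1>\dots>k_i$ for some $i$. Replacing them by $p-k_1<\dots<p-k_i$ gives, with $N=(p+1)/2$,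
\[
H_p(\mathbf s)\equiv\sum_{i=0}^d\Big(\prod_{j=1}^i(-1)^{|s_j|}\operatorname{sgn}(s_j)\Big)H_N(s_i,\dots,s_1)\,H_N(s_{i+1},\dots,s_d)\pmod p .
\]
So $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ is a real number built by the rule that governs truncated sums modulo $p$.

Each $\zeta^{\mathrm{Sy}}_\ast(\mathbf s)$ of weight $n$ lies in $\mathrm{ES}_n$ (see \eqref{eq:SyinF}). The question, posed by Zhao \cite{Zhao}, is whether one gets everything: \emph{is $\mathrm{ES}_n$ spanned by the $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ with $|\mathbf s|=n$?} (There is also a shuffle-regularized variant of symmetrized sums, which we do not consider.)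

\subsection{The smallest cases}

In depth one, \eqref{eq:Sy} reads
\begin{equation}\label{eq:depthone}
\zeta_\ast^{\mathrm{Sy}}(s)=\big(1+(-1)^{|s|}\operatorname{sgn}(s)\big)\,\zeta_\ast(s).
\end{equation}
Thus symmetrization loses information: $\zeta_\ast^{\mathrm{Sy}}(3)=0$ and $\zeta_\ast^{\mathrm{Sy}}(\bar2)=0$. But the lost values come back with the other sign. From $(-1)^k=2\cdot[k\text{ even}]-1$ we get
\begin{equation}\label{eq:zbar}
\zeta(\bar n)=(2^{1-n}-1)\,\zeta(n)\qquad(n\ge2),
\end{equation}
so $\zeta_\ast^{\mathrm{Sy}}(\bar3)=2\zeta(\bar3)=-\tfrac32\zeta(3)$. In weight one, $\mathrm{ES}_1=\mathbb Q\,\zeta(\bar1)=\mathbb Q\log2$ and $\zeta_\ast^{\mathrm{Sy}}(\bar1)=2\zeta(\bar1)$.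

\begin{example}[Weight two]\label{ex:two}
$\mathrm{ES}_2$ is spanned by $\zeta(2)$, $\zeta(\bar2)=-\frac12\zeta(2)$, $\zeta(\bar1,1)$ and $\zeta(\bar1,\bar1)$. Multiplying truncated sums, sorting the pairs $(k,l)$ of summation indices by $k>l$, $k<l$, $k=l$, and passing to regularized values gives
\[
\zeta(\bar1)^2=2\zeta(\bar1,\bar1)+\zeta(2),\qquad 0=\zeta_\ast(1)\zeta(\bar1)=\zeta_\ast(1,\bar1)+\zeta(\bar1,1)+\zeta(\bar2).
\]
Hence $\mathrm{ES}_2$ is spanned by $\zeta(2)$, $\zeta(\bar1)^2$, $\zeta(\bar1,1)$, while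
\begin{align*}
\zeta_\ast^{\mathrm{Sy}}(2)&=2\zeta(2),\\
\zeta_\ast^{\mathrm{Sy}}(\bar1,\bar1)&=2\zeta(\bar1,\bar1)+\zeta(\bar1)^2=2\zeta(\bar1)^2-\zeta(2),\\
\zeta_\ast^{\mathrm{Sy}}(\bar1,1)&=\zeta(\bar1,1)+\zeta(\bar1)\zeta_\ast(1)-\zeta_\ast(1,\bar1)=2\zeta(\bar1,1)+\zeta(\bar2).
\end{align*}
So the answer is yes for $n=2$. The index $(\bar1,1)$ has $\operatorname{sgn}=-1$, and its symmetrization is \emph{twice the original sum} up to a sum of smaller depth. The index $(\bar1,\bar1)$ has $\operatorname{sgn}=+1$, and the two copies of the original collapse into a product and a sum of smaller depth.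
\end{example}

The last observation is general. For $\mathbf s$ of weight $n$ and depth $d$, modulo sums of smaller depth and products, $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ is $2\zeta_\ast(\mathbf s)$ or $0$, according to whether $\operatorname{sgn}(\mathbf s)(-1)^{n+d-1}$ is $+1$ or $-1$ (Proposition~\ref{prop:leading}). The question is therefore whether half of the sums, selected by a sign, already generate the rest modulo sums of smaller depth and products.

\subsection{Results}

Let $F_d\mathrm{ES}_n\subset\mathrm{ES}_n$ be the span of the Euler sums $\zeta(\mathbf s)$ with $\mathbf s$ convergent of weight $n$ and depth at most $d$. Thus $F_d\mathrm{ES}_0=\mathbb Q$ for $d\ge0$, $F_0\mathrm{ES}_n=0$ for $n\ge1$, and $F_n\mathrm{ES}_n=\mathrm{ES}_n$; for $d<0$ or $n<0$ we put $F_d\mathrm{ES}_n=0$. Let $A_n^{\le d}$ be the span of all $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ with $|\mathbf s|=n$ and depth at most $d$.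

\begin{theorem}\label{thm:main}
For all $n,d\ge1$ we have $A_n^{\le d}=F_d\mathrm{ES}_n$. In particular, taking $d=n$,
\[
\mathrm{ES}_n=\operatorname{span}_{\mathbb Q}\{\zeta_\ast^{\mathrm{Sy}}(\mathbf s):|\mathbf s|=n\}\qquad\text{for every }n\ge1.
\]
\end{theorem}

\begin{theorem}\label{thm:products}
For all $n,d\ge1$ the space $F_d\mathrm{ES}_n$ is spanned by the products $\prod_i\zeta_\ast^{\mathrm{Sy}}(\mathbf s^{(i)})$ of total weight $n$ and total depth at most $d$ in which every factor either is some $\zeta_\ast^{\mathrm{Sy}}(2k)=2\zeta(2k)$, or has $\operatorname{sgn}(\mathbf s^{(i)})=-1$ and $|\mathbf s^{(i)}|+\operatorname{depth}(\mathbf s^{(i)})$ even.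
\end{theorem}

The proofs use no transcendence conjecture and no motivic input.

\subsection{Plan}

Symmetrized sums are closed under multiplication (Proposition~\ref{prop:algebra}), so Theorem~\ref{thm:main} follows from Theorem~\ref{thm:products}. The latter is proved by induction on weight and depth, so one may work modulo
\begin{equation}\label{eq:D}
D_{n,d}=F_{d-1}\mathrm{ES}_n+\sum_{0<m<n}\ \sum_{\substack{p,q\ge1\\p+q=d}}F_p\mathrm{ES}_m\cdot F_q\mathrm{ES}_{n-m},
\end{equation}
that is, in the quotient $V_{n,d}=F_d\mathrm{ES}_n/D_{n,d}$ for $1\le d\le n$. (That $D_{n,d}\subset F_d\mathrm{ES}_n$ is \eqref{eq:FF} below.) Two things must be shown there.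
\begin{itemize}
\item For $n+d$ even, symmetrization keeps exactly the sums with $\operatorname{sgn}(\mathbf s)=-1$, and these span $V_{n,d}$ (Section~\ref{sec:minus}).
\item For $n+d$ odd, symmetrization kills the sums with $\operatorname{sgn}(\mathbf s)=-1$, but if $d\ge2$ there is nothing to generate: $V_{n,d}=0$ (Section~\ref{sec:parity}).
\end{itemize}
The second statement follows formally from the two product formulas for Euler sums; the first needs in addition a distribution relation, obtained by summing over all choices of signs. Section~\ref{sec:reg} sets up the two products and compares the corresponding regularizations; Section~\ref{sec:alternal} puts the resulting relations in $V_{n,d}$ into a symmetric form.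

\section{Two products and two regularizations}\label{sec:reg}

\subsection{The stuffle product}

We regard tuples as words whose letters are nonzero integers. For letters put $s\circ t=\operatorname{sgn}(s)\operatorname{sgn}(t)(|s|+|t|)$. The \emph{stuffle product} $u*v$ of words of depths $p,q$ is the sum, over all $r$ and all pairs of strictly increasing maps $\alpha:\{1,\dots,p\}\to\{1,\dots,r\}$, $\beta:\{1,\dots,q\}\to\{1,\dots,r\}$ with jointly surjective image, of the word whose $k$-th letter is the $\circ$-product of the letters of $u$ and $v$ sent to $k$ (one letter from $u$ or $v$, or one from each). Such a pair $(\alpha,\beta)$ will be called an \emph{alignment}. In a product $H_N(u)H_N(v)$, the relative order of the two decreasing sequences of summation indices is an alignment, and coinciding indices merge their letters by $\circ$. Hence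
\begin{equation}\label{eq:HH}
H_N(u)H_N(v)=H_N(u*v),
\end{equation}
where $H_N$ is extended linearly. Alignments without coincidences give the shuffle product $u\mathbin{\sqcup\!\sqcup}v$, the sum of all interleavings of the letters of $u$ and $v$; coincidences lower the depth. So
\begin{equation}\label{eq:topdepth}
u*v=u\mathbin{\sqcup\!\sqcup}v+(\text{words of depth}<\operatorname{depth}u+\operatorname{depth}v).
\end{equation}
The first letter of a word in $(s_1,\dots)*(t_1,\dots)$ is $s_1$, $t_1$ or $s_1\circ t_1$, and $|s_1\circ t_1|\ge2$. So stuffle products of convergent words consist of convergent words; letting $N\to\infty$ in \eqref{eq:HH} we obtain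
\begin{equation}\label{eq:FF}
F_p\mathrm{ES}_m\cdot F_q\mathrm{ES}_n\subset F_{p+q}\mathrm{ES}_{m+n}.
\end{equation}

\subsection{Asymptotics of truncated sums}

We write $\{1\}^j$ for $j$ consecutive entries equal to $1$. The sums $H_N(\{1\}^j)$ are the model divergent sums. We expand all others in terms of them, and not in powers of $T_N$, for the following reason. In Section~\ref{subsec:shuffle} the sequence $H_N(\mathbf s)$ is replaced by its generating series in $t$, and this turns $H_N(\{1\}^j)$ into exactly $\frac1{j!}\log^j\frac1{1-t}$; see \eqref{eq:Ipow}. So one and the same set of coefficients governs both the stuffle and the shuffle regularization.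

\begin{lemma}\label{lem:asym}
Let $\mathbf s$ have weight $n$ and depth $d$. There are $b_j(\mathbf s)\in F_{d-j}\mathrm{ES}_{n-j}$ $(0\le j\le d)$ and an integer $J$ with
\[
H_N(\mathbf s)=\sum_{j=0}^d b_j(\mathbf s)\,H_N(\{1\}^j)+O(N^{-1}\log^JN)\qquad(N\ge2).
\]
For convergent $\mathbf s$ the limit $\zeta(\mathbf s)$ exists, and this holds with $b_0(\mathbf s)=\zeta(\mathbf s)$ and $b_j(\mathbf s)=0$ for $j\ge1$.
\end{lemma}

\begin{proof}
Note first that $|H_N(\mathbf s)|\le\big(\sum_{k<N}1/k\big)^d=O(\log^dN)$ for $N\ge2$. Write $\mathbf s=(\{1\}^m,\mathbf s')$ with $\mathbf s'$ convergent. We use induction on $m$, for all weights and depths simultaneously.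

Let $m=0$. The empty word is trivial, so let $\mathbf s=\mathbf s'$ be nonempty. The terms of the series with $k_1=k\ge N$ sum to $\sum_{k\ge N}\operatorname{sgn}(s_1)^kh_k$ with $h_k=k^{-|s_1|}H_k(s_2,\dots,s_d)$. If $s_1\ge2$, then $h_k=O(k^{-2}\log^{d}k)$ and the tail is $O(N^{-1}\log^{d}N)$. If $s_1<0$, then $h_k=O(k^{-1}\log^dk)$. Moreover $h_{k+1}-h_k=O(k^{-2}\log^dk)$, since this bound holds both for $\big((k+1)^{-|s_1|}-k^{-|s_1|}\big)H_{k+1}(s_2,\dots,s_d)$ and for $k^{-|s_1|}\big(H_{k+1}(s_2,\dots,s_d)-H_k(s_2,\dots,s_d)\big)$. Summation by parts against the bounded partial sums of $(-1)^k$ shows that the tail converges and is $O(N^{-1}\log^dN)$.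

Let $m\ge1$. If $\mathbf s'=\emptyset$ take $b_m=1$ and all other $b_j=0$. Otherwise $s_1'\ne1$, and we consider $\{1\}^m*\mathbf s'$. In each of its words, the letter to which $s_1'$ contributes is $s_1'$ or $1\circ s_1'$, and neither equals $1$, since $|1\circ s'_1|\ge2$. All letters before it are single $1$'s from $\{1\}^m$. So every word has at most $m$ leading $1$'s, with equality only for $(\{1\}^m,\mathbf s')=\mathbf s$, which occurs once. By \eqref{eq:HH}, the case $m=0$, and $H_N(\{1\}^m)=O(\log^mN)$,
\[
H_N(\mathbf s)=\zeta(\mathbf s')H_N(\{1\}^m)-\sum_{\mathbf t}H_N(\mathbf t)+O(N^{-1}\log^JN),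
\]
where the words $\mathbf t$ have weight $n$, depth at most $d$ and fewer than $m$ leading $1$'s. The induction hypothesis applies to them, and $\zeta(\mathbf s')\in F_{d-m}\mathrm{ES}_{n-m}$ contributes to $b_m(\mathbf s)$.
\end{proof}

Now let $e_j$ be the real numbers defined by
\begin{equation}\label{eq:e}
\sum_{j\ge0}e_ju^j=\exp\Big(\sum_{k\ge2}\frac{(-1)^{k-1}}k\,\zeta(k)\,u^k\Big).
\end{equation}
Then $e_0=1$, $e_1=0$, and $e_j$ is a rational combination of products $\zeta(k_1)\cdots\zeta(k_r)$ with $k_i\ge2$ and $\sum k_i=j$, so that $r\le j/2$. By \eqref{eq:FF}, $e_j\in F_{\lfloor j/2\rfloor}\mathrm{ES}_j$. As formal power series in $u$,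
\[
\sum_{j\ge0}H_N(\{1\}^j)u^j=\prod_{k<N}\Big(1+\frac uk\Big)=\exp\Big(\sum_{k\ge1}\frac{(-1)^{k-1}}kH_N(k)\,u^k\Big).
\]
Since $H_N(1)=T_N+O(1/N)$ and $H_N(k)=\zeta(k)+O(1/N)$ for $k\ge2$, this shows that, up to $O(N^{-1}\log^JN)$, $H_N(\{1\}^j)$ is the coefficient of $u^j$ in $e^{uT_N}\sum_ie_iu^i$. This coefficient is a polynomial in $T_N$ of degree $j$ with leading coefficient $1/j!$ and constant term $e_j$. A polynomial in $T_N$ that is $o(1)$ vanishes, because $T_N\to\infty$. Together with Lemma~\ref{lem:asym} this proves three things: $\zeta_\ast$ is well defined; the coefficients $b_j(\mathbf s)$ are uniquely determined by $\mathbf s$; and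
\begin{equation}\label{eq:be}
\zeta_\ast(\mathbf s)=\sum_{j=0}^db_j(\mathbf s)\,e_j .
\end{equation}
We may therefore put $\rho(\mathbf s)=b_0(\mathbf s)$. This is the second regularization.

\begin{proposition}\label{prop:compare}
Let $\mathbf s$ have weight $n$ and depth $d$.
\begin{enumerate}
\item[\textup{(a)}] $\zeta_\ast(u)\zeta_\ast(v)=\zeta_\ast(u*v)$ for all words $u,v$.
\item[\textup{(b)}] $\zeta_\ast(\mathbf s)$ and $\rho(\mathbf s)$ lie in $F_d\mathrm{ES}_n$, and both equal $\zeta(\mathbf s)$ if $\mathbf s$ is convergent.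
\item[\textup{(c)}] If $d\ge1$, then $\zeta_\ast(\mathbf s)\equiv\rho(\mathbf s)\bmod F_{d-1}\mathrm{ES}_n$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Multiply the expansions of $H_N(u)$ and $H_N(v)$; the errors $O(N^{-1}\log^JN)$ remain $o(1)$ after multiplication by powers of $\log N$. Compare with \eqref{eq:HH} and use uniqueness of the polynomial. (b), (c): Since $e_0=1$ and $e_1=0$, \eqref{eq:be} gives $\zeta_\ast(\mathbf s)-\rho(\mathbf s)=\sum_{j\ge2}b_j(\mathbf s)e_j$, where
\[
b_j(\mathbf s)e_j\in F_{d-j}\mathrm{ES}_{n-j}\cdot F_{\lfloor j/2\rfloor}\mathrm{ES}_j\subset F_{d-\lceil j/2\rceil}\mathrm{ES}_n\subset F_{d-1}\mathrm{ES}_n .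
\]
The rest is contained in Lemma~\ref{lem:asym}.
\end{proof}

By (b) and \eqref{eq:FF}, for $\mathbf s$ of weight $n$ and depth $d$,
\begin{equation}\label{eq:SyinF}
\zeta_\ast^{\mathrm{Sy}}(\mathbf s)\in F_d\mathrm{ES}_n,\qquad\text{and hence}\qquad A_n^{\le d}\subset F_d\mathrm{ES}_n .
\end{equation}

\subsection{Symmetrized sums form an algebra}

\begin{proposition}\label{prop:algebra}
$\zeta_\ast^{\mathrm{Sy}}(u)\,\zeta_\ast^{\mathrm{Sy}}(v)=\zeta_\ast^{\mathrm{Sy}}(u*v)$ for all words $u,v$. Hence $A_m^{\le p}A_n^{\le q}\subset A_{m+n}^{\le p+q}$.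
\end{proposition}

\begin{proof}
Let $\Delta(s_1,\dots,s_d)=\sum_{i=0}^d(s_1,\dots,s_i)\otimes(s_{i+1},\dots,s_d)$. Cutting a word of $u*v$ after its $k$-th letter amounts to cutting $u$ and $v$ once each and choosing an alignment of the two left parts and an alignment of the two right parts. So $\Delta(u*v)=\Delta(u)*\Delta(v)$, with the factorwise product on the right.

Let $\sigma(s_1,\dots,s_d)=\prod_j\big((-1)^{|s_j|}\operatorname{sgn}(s_j)\big)\,(s_d,\dots,s_1)$. Reversing both words reverses alignments, so reversal is compatible with $*$; and $s\mapsto(-1)^{|s|}\operatorname{sgn}(s)$ is multiplicative for $\circ$. Hence $\sigma(u*v)=\sigma(u)*\sigma(v)$.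

By definition $\zeta_\ast^{\mathrm{Sy}}$ is the composition of $\Delta$, of $(\zeta_\ast\circ\sigma)\otimes\zeta_\ast$, and of multiplication $\mathbb R\otimes\mathbb R\to\mathbb R$. All three are multiplicative, the second by Proposition~\ref{prop:compare}(a) and the third because $\mathbb R$ is commutative.
\end{proof}

\subsection{The shuffle product}\label{subsec:shuffle}

The second product comes from iterated integrals. Consider words in three letters $\omega_0,\omega_1,\omega_{-1}$; the weight of such a word is its length and its depth is the number of letters $\omega_{\pm1}$. Let $\mathfrak H^1$ be the $\mathbb Q$-span of the words not ending in $\omega_0$ (including the empty word). The last letter of an interleaving is the last letter of one of the two words, so $\mathfrak H^1$ is closed under $\sqcup\!\sqcup$. To $\mathbf s=(s_1,\dots,s_d)$ we associate the word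
\begin{equation}\label{eq:word}
\omega_0^{|s_1|-1}\omega_{\eta_1}\omega_0^{|s_2|-1}\omega_{\eta_2}\cdots \omega_0^{|s_d|-1}\omega_{\eta_d},\qquad\eta_j=\operatorname{sgn}(s_1)\cdots\operatorname{sgn}(s_j).
\end{equation}
This is a bijection onto the words in $\mathfrak H^1$, preserving weight and depth, and \emph{the last letter of the word of $\mathbf s$ is $\omega_{\operatorname{sgn}(\mathbf s)}$}. We use it to view $\rho$ as a linear map $\mathfrak H^1\to\mathbb R$.

For $0\le t<1$ define $I(\,\cdot\,;t)$ on words of $\mathfrak H^1$ by $I(\emptyset;t)=1$ and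
\[
I(\omega_0w;t)=\int_0^tI(w;\tau)\frac{d\tau}\tau,\qquad I(\omega_\eta w;t)=\int_0^tI(w;\tau)\frac{\eta\,d\tau}{1-\eta\tau}\quad(\eta=\pm1).
\]
In the first formula $w$ is nonempty, since $\omega_0w$ does not end in $\omega_0$, and $I(w;\tau)=O(\tau)$ as $\tau\to0$; so the integral converges. For the word of a nonempty $\mathbf s$ we have
\begin{equation}\label{eq:I}
I(\mathbf s;t)=\sum_{k_1>\dots>k_d>0}t^{k_1}\prod_{j=1}^d\frac{\operatorname{sgn}(s_j)^{k_j}}{k_j^{|s_j|}} ,
\end{equation}
by induction on the weight. If $|s_1|\ge2$, removing the first letter $\omega_0$ lowers $|s_1|$ by one, and $\int_0^t\tau^{k_1}d\tau/\tau=t^{k_1}/k_1$. If $|s_1|=1$ and $\eta_1=\operatorname{sgn}(s_1)$, removing $\omega_{\eta_1}$ leaves the word of $(\eta_1s_2,s_3,\dots,s_d)$. In the product of its series with $\eta_1/(1-\eta_1\tau)=\sum_{l\ge1}\eta_1^l\tau^{l-1}$ the terms with $l+k_2=k_1$ carry $\tau^{k_1-1}$ and the sign $\eta_1^{k_1-k_2}\big(\eta_1\operatorname{sgn}(s_2)\big)^{k_2}=\eta_1^{k_1}\operatorname{sgn}(s_2)^{k_2}$, as required.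 (If $d=1$, read $k_2=0$.)

The map $I(\,\cdot\,;t)$ is multiplicative for $\sqcup\!\sqcup$. For an empty factor this is clear. For nonempty words $xu,yv\in\mathfrak H^1$ with first letters $x,y$ we use induction on the total length: by the product rule, $I(xu;t)I(yv;t)$ and $I\big(x(u\mathbin{\sqcup\!\sqcup}yv)+y(xu\mathbin{\sqcup\!\sqcup}v);t\big)$ have the same derivative on $0<t<1$, and both vanish at $t=0$. In particular, since $I(\omega_1;t)=\log\frac1{1-t}$ and the $j$-th shuffle power of $\omega_1$ is $j!\,\omega_1^j$, the word $\omega_1^j$ of $\{1\}^j$ satisfies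
\begin{equation}\label{eq:Ipow}
I(\{1\}^j;t)=\frac{\lambda^j}{j!},\qquad \lambda=\log\frac1{1-t}.
\end{equation}

\begin{proposition}\label{prop:rho}
$\rho(u\mathbin{\sqcup\!\sqcup}v)=\rho(u)\rho(v)$ for all $u,v\in\mathfrak H^1$.
\end{proposition}

\begin{proof}
Since $(1-t)\sum_{N>k}t^{N-1}=t^k$, \eqref{eq:I} gives $I(\mathbf s;t)=(1-t)\sum_{N\ge1}t^{N-1}H_N(\mathbf s)$ for $0<t<1$, also for $\mathbf s=\emptyset$. We insert Lemma~\ref{lem:asym}. Its error $r_N$ is $O(N^{-1/2})$, and by Cauchy--Schwarz
\[
(1-t)\sum_{N\ge1}t^{N-1}N^{-1/2}\le(1-t)\Big(\sum_{N\ge1}t^{N-1}\Big)^{1/2}\Big(\sum_{N\ge1}\frac{t^{N-1}}N\Big)^{1/2}=\Big(\frac{(1-t)\lambda}{t}\Big)^{1/2}.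
\]
With \eqref{eq:Ipow} it follows that
\[
I(\mathbf s;t)=\sum_{j}b_j(\mathbf s)\frac{\lambda^j}{j!}+O\big(((1-t)\lambda)^{1/2}\big)\qquad(t\to1^-).
\]
A polynomial in $\lambda$ that tends to $0$ as $\lambda\to\infty$ is zero, so the polynomial here is determined by $I(\mathbf s;t)$, and its constant term is $\rho(\mathbf s)$. The error stays $o(1)$ after multiplication by powers of $\lambda$. So, up to $o(1)$, the expansion of $I(u;t)I(v;t)=I(u\mathbin{\sqcup\!\sqcup}v;t)$ is the product of the expansions, and its constant term is $\rho(u)\rho(v)$.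
\end{proof}

Note that $\rho$ and $\zeta_\ast$ agree modulo smaller depth (Proposition~\ref{prop:compare}(c)), but are multiplicative for different products. Apart from the distribution relation used in the proof of Proposition~\ref{prop:minus} and its special case \eqref{eq:zbar}, everything below is a consequence of this.

\section{The relations modulo smaller depth and products}\label{sec:alternal}

From now on fix $1\le d\le n$, and write $[z]\in V_{n,d}=F_d\mathrm{ES}_n/D_{n,d}$ for the class of $z\in F_d\mathrm{ES}_n$, with $D_{n,d}$ as in \eqref{eq:D}.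

\subsection{Alternal functions}

Let $z_1,\dots,z_d$ be distinct letters and let $f$ be a function on the words that contain each letter exactly once, with values in a $\mathbb Q$-vector space; extend $f$ linearly. We call $f$ \emph{alternal} in $z_1,\dots,z_d$ if $f(u\mathbin{\sqcup\!\sqcup}v)=0$ for all nonempty $u,v$ that together contain each letter once. For $d=2$ this means $f(z_1z_2)+f(z_2z_1)=0$; for $d=1$ it is no condition.

\begin{lemma}[Moving a letter to the end]\label{lem:move}
Let $f$ be alternal, and let $u\,a\,b_1\cdots b_r$ be a word containing each letter once, where $u$ is a word and $a,b_1,\dots,b_r$ are letters. Then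
\[
f(u\,a\,b_1\cdots b_r)=(-1)^r f\big((u\mathbin{\sqcup\!\sqcup}b_r\cdots b_1)\,a\big).
\]
In particular $($take $u=\emptyset)$, $f(z_1z_2\cdots z_d)=(-1)^{d-1}f(z_d\cdots z_2z_1)$.
\end{lemma}

\begin{proof}
We claim that, in the shuffle algebra,
\begin{equation}\label{eq:move}
\sum_{i=0}^r(-1)^i\,(u\,a\,b_1\cdots b_i)\mathbin{\sqcup\!\sqcup}(b_r\cdots b_{i+1})=(u\mathbin{\sqcup\!\sqcup}b_r\cdots b_1)\,a .
\end{equation}
For $i<r$ both factors on the left are nonempty, so applying $f$ leaves only $i=r$ and yields the lemma. The claim is trivial for $r=0$. For $r\ge1$ put $X_i=(u\,a\,b_1\cdots b_{i-1})\mathbin{\sqcup\!\sqcup}(b_r\cdots b_{i+1})$ for $1\le i\le r$, and sort each product by the last letter, which is the last letter of one of the two factors. The product with index $i$ equals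
\[
(u\mathbin{\sqcup\!\sqcup}b_r\cdots b_1)\,a+X_1b_1\ \ (i=0),\qquad X_ib_i+X_{i+1}b_{i+1}\ \ (0<i<r),\qquad X_rb_r\ \ (i=r),
\]
so the alternating sum telescopes to \eqref{eq:move}.
\end{proof}

\subsection{Two generating functions}

For $\epsilon_1,\dots,\epsilon_d\in\{\pm1\}$ and commuting variables $x_1,\dots,x_d$ let
\[
L(\epsilon_1,\dots,\epsilon_d\,|\,x_1,\dots,x_d)=\sum_{\substack{m_1+\dots+m_d=n\\ m_j\ge1}}\big[\zeta_\ast(\epsilon_1m_1,\dots,\epsilon_dm_d)\big]\,x_1^{m_1-1}\cdots x_d^{m_d-1}\in V_{n,d}[x_1,\dots,x_d].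
\]
It is homogeneous of degree $n-d$. In view of \eqref{eq:word} we also consider, for $\eta_j\in\{\pm1\}$ and variables $y_j$,
\[
M(\eta_1,\dots,\eta_d\,|\,y_1,\dots,y_d)=L\big(\eta_1,\eta_1\eta_2,\dots,\eta_{d-1}\eta_d\,\big|\,y_1+\dots+y_d,\;y_2+\dots+y_d,\;\dots,\;y_d\big).
\]
The signs are chosen so that the word of $(\eta_1m_1,\eta_1\eta_2m_2,\dots)$ has letters $\omega_{\eta_1},\dots,\omega_{\eta_d}$ besides $\omega_0$. The substitution of partial sums for the variables has a similar purpose: it makes the shuffle product of words with many letters $\omega_0$ look like a plain shuffle of $d$ letters. Neither change loses information: $L(\epsilon|x)=M(\eta|y)$ with $\eta_j=\epsilon_1\cdots\epsilon_j$ and $y_j=x_j-x_{j+1}$, where $x_{d+1}=0$.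

We regard $L$ as a function of words: for fixed signs, with the pairs $z_j=(\epsilon_j,x_j)$ as letters, its value on $z_{\pi(1)}\cdots z_{\pi(d)}$, for a permutation $\pi$, is $L(\epsilon_{\pi(1)},\dots,\epsilon_{\pi(d)}|x_{\pi(1)},\dots,x_{\pi(d)})$. The same applies to $M$ and the pairs $(\eta_j,y_j)$.

\begin{proposition}\label{prop:alternal}
For all choices of signs, $L$ is alternal in the letters $(\epsilon_j,x_j)$, and $M$ is alternal in the letters $(\eta_j,y_j)$.
\end{proposition}

\begin{proof}
\emph{$L$.} Let $u,v$ be nonempty words of total weight $n$ and total depth $d$. By Proposition~\ref{prop:compare}, $\zeta_\ast(u*v)=\zeta_\ast(u)\zeta_\ast(v)$ is one of the products in \eqref{eq:D}, and by \eqref{eq:topdepth} $u*v-u\mathbin{\sqcup\!\sqcup}v$ has depth less than $d$. So $[\zeta_\ast(u\mathbin{\sqcup\!\sqcup}v)]=0$. These classes are the coefficients of the shuffle sums of $L$.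

\emph{$M$.} For pairs $(\eta_1,y_1),\dots,(\eta_p,y_p)$ put $Y_j=y_j+\dots+y_p$ and define the formal series
\[
G=G(\eta_1,\dots,\eta_p|y_1,\dots,y_p)=\prod_{j=1}^p(1-Y_j\omega_0)^{-1}\omega_{\eta_j}=\sum_{m_1,\dots,m_p\ge1}\Big(\prod_{j=1}^pY_j^{m_j-1}\Big)\omega_0^{m_1-1}\omega_{\eta_1}\cdots \omega_0^{m_p-1}\omega_{\eta_p}
\]
(ordered product; $G=1$ for $p=0$). We claim that for two sequences of pairs, with series $G$ and $G'$,
\begin{equation}\label{eq:G}
G\mathbin{\sqcup\!\sqcup}G'=\text{the sum of the series of all interleavings of the two sequences of pairs.}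
\end{equation}
This is trivial if one sequence is empty. Otherwise let $Y_1,Y_1'$ be the sums of all variables of the two sequences, and let $\hat G,\hat G'$ be the series with the first pairs, $(\eta_1,y_1)$ and $(\eta_1',y_1')$, removed. Then $G=Y_1\omega_0G+\omega_{\eta_1}\hat G$, and similarly for $G'$. Sorting the shuffle product by first letters,
\[
G\mathbin{\sqcup\!\sqcup}G'=(Y_1+Y_1')\,\omega_0\,(G\mathbin{\sqcup\!\sqcup}G')+\omega_{\eta_1}(\hat G\mathbin{\sqcup\!\sqcup}G')+\omega_{\eta_1'}(G\mathbin{\sqcup\!\sqcup}\hat G'),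
\]
that is,
\[
G\mathbin{\sqcup\!\sqcup}G'=\big(1-(Y_1+Y_1')\omega_0\big)^{-1}\big[\omega_{\eta_1}(\hat G\mathbin{\sqcup\!\sqcup}G')+\omega_{\eta_1'}(G\mathbin{\sqcup\!\sqcup}\hat G')\big].
\]
An interleaving starts with the first pair of one of the sequences, the sum of all its variables is $Y_1+Y_1'$, and the rest is an interleaving of the remaining pairs. So the sum on the right of \eqref{eq:G} satisfies the same recursion, and \eqref{eq:G} follows by induction on the number of pairs.

Now let the two sequences be nonempty with $d$ pairs in total. Apply $\rho$ to the coefficients in \eqref{eq:G} and take the part of degree $n-d$ in the variables, which is the part of weight $n$. By Proposition~\ref{prop:rho} the left side becomes a part of $\rho(G)\rho(G')$, with coefficients in $D_{n,d}$. On the right, $\omega_0^{m_1-1}\omega_{\eta_1}\cdots \omega_0^{m_d-1}\omega_{\eta_d}$ is the word of $(\eta_1m_1,\eta_1\eta_2m_2,\dots,\eta_{d-1}\eta_dm_d)$, and $[\rho(\mathbf s)]=[\zeta_\ast(\mathbf s)]$ by Proposition~\ref{prop:compare}(c).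 So the class of the degree $n-d$ part of $\rho\big(G(\eta|y)\big)$ is $M(\eta|y)$, and the sum of $M$ over all interleavings vanishes.
\end{proof}

\begin{example}
For $n=d=2$ no variables occur, and alternality of $M$ for the signs $\eta=-1$ and $\eta=1$ comes from $\omega_{-1}\mathbin{\sqcup\!\sqcup}\omega_1=\omega_{-1}\omega_1+\omega_1\omega_{-1}$. The words on the right belong to $(\bar1,\bar1)$ and $(1,\bar1)$. So $\zeta(\bar1,\bar1)\equiv-\zeta_\ast(1,\bar1)$: a sum with $\operatorname{sgn}=+1$ has been traded for one with $\operatorname{sgn}=-1$. This is the mechanism of the next section.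
\end{example}

\section{Sums of sign $-1$}\label{sec:minus}

\begin{proposition}\label{prop:leading}
Let $|\mathbf s|=n$ and let $\mathbf s$ have depth $d$. Then
\[
\zeta_\ast^{\mathrm{Sy}}(\mathbf s)\equiv\big(1+(-1)^{n+d-1}\operatorname{sgn}(\mathbf s)\big)\,\zeta_\ast(\mathbf s)\bmod D_{n,d}.
\]
In particular $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)\equiv2\zeta_\ast(\mathbf s)$ if $\operatorname{sgn}(\mathbf s)=-1$ and $n+d$ is even.
\end{proposition}

\begin{proof}
In \eqref{eq:Sy} the terms with $0<i<d$ lie in $D_{n,d}$. The term $i=0$ is $\zeta_\ast(\mathbf s)$, and the term $i=d$ is $(-1)^n\operatorname{sgn}(\mathbf s)\,\zeta_\ast(s_d,\dots,s_1)$. Since $L$ is alternal, comparing coefficients in the reversal rule of Lemma~\ref{lem:move} gives $\zeta_\ast(s_d,\dots,s_1)\equiv(-1)^{d-1}\zeta_\ast(\mathbf s)$.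
\end{proof}

For $n+d$ even we thus reach the sums with sign $-1$. It remains to see that they generate. By \eqref{eq:word} the sign of $\mathbf s$ is visible as the last letter of its word, and Lemma~\ref{lem:move}, applied to $M$, moves any letter $\omega_{-1}$ to the end; so the only obstruction is the absence of letters $\omega_{-1}$. It is removed by a distribution relation.

\begin{proposition}\label{prop:minus}
For all $1\le d\le n$, the space $V_{n,d}$ is spanned by the classes $[\zeta_\ast(\mathbf s)]$ with $|\mathbf s|=n$, depth $d$ and $\operatorname{sgn}(\mathbf s)=-1$.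
\end{proposition}

\begin{proof}
Let $S\subset V_{n,d}$ be the span of these classes. By definition $V_{n,d}$ is spanned by the $[\zeta(\mathbf s)]$ with $\mathbf s$ convergent of weight $n$ and depth $d$.

\emph{Step 1: it suffices to treat $\mathbf s$ with at least one negative entry.} Let $\mathbf s$ be convergent with all $s_j>0$. Then $s_1\ge2$, so $n>d$, and the series converges absolutely for all choices of signs. The sum $\sum_{\epsilon\in\{\pm1\}^d}\prod_j\epsilon_j^{k_j}$ is $2^d$ if all $k_j$ are even and $0$ otherwise, hence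
\[
\sum_{\epsilon\in\{\pm1\}^d}\zeta(\epsilon_1s_1,\dots,\epsilon_ds_d)=2^{d}\cdot2^{-n}\,\zeta(\mathbf s).
\]
As $2^{d-n}\ne1$, we can solve for $\zeta(\mathbf s)$ in terms of the summands with $\epsilon\ne(1,\dots,1)$, which are convergent of the same weight and depth.

\emph{Step 2: negative entries.} Let $\epsilon\in\{\pm1\}^d$ with $\epsilon_k=-1$ and $\epsilon_j=1$ for $j<k$. Put $\eta_j=\epsilon_1\cdots\epsilon_j$ and $c_j=(\eta_j,y_j)$; then $\eta_k=-1$. By Proposition~\ref{prop:alternal} and Lemma~\ref{lem:move},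
\[
M(c_1\cdots c_d)=(-1)^{d-k}M\big((c_1\cdots c_{k-1}\mathbin{\sqcup\!\sqcup}c_d\cdots c_{k+1})\,c_k\big).
\]
Each term on the right is an $M(\eta'|y')$ with $\eta'_d=-1$, and its coefficients are combinations of classes of $\zeta_\ast(\mathbf t)$ with $|\mathbf t|=n$, depth $d$ and $\operatorname{sgn}(\mathbf t)=\eta_1'\cdot\eta_1'\eta_2'\cdots\eta'_{d-1}\eta'_d=\eta'_d=-1$. So $M(\eta|y)$ has coefficients in $S$, and the substitution $y_j=x_j-x_{j+1}$, $x_{d+1}=0$, shows the same for $L(\epsilon|x)$. Thus $[\zeta_\ast(\mathbf s)]\in S$ whenever $\mathbf s$ has weight $n$, depth $d$ and a negative entry.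
\end{proof}

\section{Parity: the case of odd $n+d$}\label{sec:parity}

If $n+d$ is odd, sums with sign $-1$ cancel in Proposition~\ref{prop:leading}, and Proposition~\ref{prop:minus} is of no help. But then, except in depth one, no generators are needed.

\begin{proposition}\label{prop:parity}
If $2\le d\le n$ and $n+d$ is odd, then $F_d\mathrm{ES}_n=D_{n,d}$.
\end{proposition}

For instance, $F_2\mathrm{ES}_3=F_1\mathrm{ES}_3+F_1\mathrm{ES}_1F_1\mathrm{ES}_2$, so by \eqref{eq:zbar} every Euler sum of weight $3$ and depth $2$ is a rational combination of $\zeta(3)$ and $\zeta(2)\log2$. The hypothesis $d\ge2$ is needed: $D_{n,1}=0$, but $\zeta(n)\in F_1\mathrm{ES}_n$ is nonzero for even $n$.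

Since $L$ is homogeneous of odd degree $n-d$, it suffices to prove that $L$ is an \emph{even} function of its variables. The idea is to combine two reversal rules, one for $L$ and one for $M$, that is, in two different sets of variables. In a notation with $d+1$ arguments their composition is a rotation of the arguments that also changes the sign of all variables. An odd and an even number of rotations are then compared by means of alternality.

\subsection{Cyclic notation}

Let $a_j=(\epsilon_j,x_j)$ for $0\le j\le d$, where $\epsilon_0\epsilon_1\cdots\epsilon_d=1$ and $x_0,\dots,x_d$ are independent variables, and let $-a_j=(\epsilon_j,-x_j)$. Put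
\[
C(a_0;a_1,\dots,a_d)=L(\epsilon_1,\dots,\epsilon_d\,|\,x_1-x_0,\dots,x_d-x_0).
\]
We call $a_0$ the base. For a fixed base, $C$ is alternal in $a_1,\dots,a_d$ by Proposition~\ref{prop:alternal}. The condition on the signs is symmetric, so $a_0,\dots,a_d$ may be permuted or replaced by their negatives.

\begin{lemma}\label{lem:rot}
$C(a_0;a_1,a_2,\dots,a_d)=C(-a_1;-a_2,\dots,-a_d,-a_0)$.
\end{lemma}

\begin{proof}
Put $\eta_0=1$, and $\eta_j=\epsilon_1\cdots\epsilon_j$ and $y_j=x_j-x_{j+1}$ for $1\le j\le d$, where now $x_{d+1}:=x_0$. Then $y_j+\dots+y_d=x_j-x_0$ and $\eta_{j-1}\eta_j=\epsilon_j$, so $C(a_0;a_1,\dots,a_d)=M(\eta_1,\dots,\eta_d|y_1,\dots,y_d)$. By the reversal rule in Lemma~\ref{lem:move}, applied to $M$, this equals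
\[
(-1)^{d-1}M(\eta_d,\dots,\eta_1|y_d,\dots,y_1).
\]
Translate back to $L$. The signs are $\eta_d=\epsilon_1\cdots\epsilon_d=\epsilon_0$, then $\eta_d\eta_{d-1}=\epsilon_d$, \dots, $\eta_2\eta_1=\epsilon_2$. The $j$-th argument is $y_1+\dots+y_{d+1-j}=x_1-x_{d+2-j}$, that is, $x_1-x_0$ for $j=1$, then $x_1-x_d,\dots,x_1-x_2$. Therefore
\begin{align*}
C(a_0;a_1,\dots,a_d)&=(-1)^{d-1}L(\epsilon_0,\epsilon_d,\dots,\epsilon_2\,|\,x_1-x_0,\,x_1-x_d,\dots,x_1-x_2)\\
&=(-1)^{d-1}C(-a_1;-a_0,-a_d,\dots,-a_2).
\end{align*}
Finally apply the reversal rule to $C$ with base $-a_1$: the arguments $-a_0,-a_d,\dots,-a_2$ become $-a_2,\dots,-a_d,-a_0$ and the sign $(-1)^{d-1}$ cancels.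
\end{proof}

\subsection{Depth two by hand}

For $d=2$ alternality reads $C(a_0;a_1,a_2)=-C(a_0;a_2,a_1)$. Rotating the left side twice and the right side once by Lemma~\ref{lem:rot} gives
\[
C(a_2;a_0,a_1)=-C(-a_2;-a_1,-a_0)=C(-a_2;-a_0,-a_1),
\]
the last step being alternality with base $-a_2$. So $C$ does not change when all variables change sign, as desired. The point is that \emph{two} rotations restore the signs while \emph{one} rotation does not, and both put the letter $\pm a_2$ into the base.

\subsection{Proof of Proposition~\ref{prop:parity}}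

As $d\ge2$, we may shuffle $a_1$ with $a_2\cdots a_d$ at base $a_0$:
\[
C(a_0;a_1,a_2,\dots,a_d)+\sum_{j=2}^dC(a_0;a_2,\dots,a_j,a_1,a_{j+1},\dots,a_d)=0.
\]
Apply Lemma~\ref{lem:rot} twice to the first term and once to each of the others:
\[
C(a_2;a_3,\dots,a_d,a_0,a_1)+\sum_{j=2}^dC(-a_2;-a_3,\dots,-a_j,-a_1,-a_{j+1},\dots,-a_d,-a_0)=0.
\]
On the other hand, shuffling $-a_1$ with $-a_3,\dots,-a_d,-a_0$ at base $-a_2$ gives
\[
\sum_{j=2}^dC(-a_2;-a_3,\dots,-a_j,-a_1,-a_{j+1},\dots,-a_d,-a_0)+C(-a_2;-a_3,\dots,-a_d,-a_0,-a_1)=0,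
\]
where $j=2$ is the insertion of $-a_1$ in front, and the last term is the insertion at the end. Subtracting,
\[
C(a_2;a_3,\dots,a_d,a_0,a_1)=C(-a_2;-a_3,\dots,-a_d,-a_0,-a_1).
\]
This holds for all $a_0,\dots,a_d$ with $\epsilon_0\cdots\epsilon_d=1$. The signs of the $d$ arguments other than the base are arbitrary, since the sign of the base is then determined. Setting the variable of the base equal to $0$ we get $L(\epsilon|x)=L(\epsilon|-x)$ for all $\epsilon$. Since $L$ is homogeneous of odd degree, $2L=0$, so $L=0$ in the $\mathbb Q$-vector space $V_{n,d}[x_1,\dots,x_d]$. Hence $[\zeta_\ast(\mathbf s)]=0$ for every $\mathbf s$ of weight $n$ and depth $d$, in particular for the convergent ones, and $V_{n,d}=0$.\qed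

\section{Proof of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:products}]
Let $B_n^{\le d}$ be the span of the products in the theorem; here $\zeta_\ast^{\mathrm{Sy}}(2k)=2\zeta(2k)$ by \eqref{eq:depthone}. By \eqref{eq:SyinF} and \eqref{eq:FF}, $B_n^{\le d}\subset F_d\mathrm{ES}_n$. We prove $F_d\mathrm{ES}_n\subset B_n^{\le d}$ by induction on $n$, and for fixed $n$ by induction on $d$, starting from $F_0\mathrm{ES}_n=0$. If $d>n$, then $F_d\mathrm{ES}_n=F_n\mathrm{ES}_n$ and $B_n^{\le n}\subset B_n^{\le d}$; so let $1\le d\le n$.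

By induction on $d$, $F_{d-1}\mathrm{ES}_n\subset B_n^{\le d}$ (with $F_0\mathrm{ES}_n=0$ if $d=1$). By induction on $n$, $F_p\mathrm{ES}_m\cdot F_q\mathrm{ES}_{n-m}\subset B_m^{\le p}B_{n-m}^{\le q}\subset B_n^{\le d}$ whenever $0<m<n$, $p,q\ge1$ and $p+q=d$. Hence $D_{n,d}\subset B_n^{\le d}$. There are three cases.
\begin{itemize}
\item \emph{$n+d$ even.} By Propositions~\ref{prop:minus} and~\ref{prop:leading}, $F_d\mathrm{ES}_n$ is spanned by $D_{n,d}$ and the $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ with $|\mathbf s|=n$, depth $d$ and $\operatorname{sgn}(\mathbf s)=-1$. These are admissible factors.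
\item \emph{$n+d$ odd and $d\ge2$.} By Proposition~\ref{prop:parity}, $F_d\mathrm{ES}_n=D_{n,d}$.
\item \emph{$d=1$ and $n$ even.} By \eqref{eq:zbar}, $F_1\mathrm{ES}_n=\mathbb Q\,\zeta(n)=\mathbb Q\,\zeta_\ast^{\mathrm{Sy}}(n)$, again spanned by an admissible factor.
\end{itemize}
In all cases $F_d\mathrm{ES}_n\subset B_n^{\le d}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:algebra} a product of symmetrized sums of total weight $n$ and total depth at most $d$ lies in $A_n^{\le d}$. So Theorem~\ref{thm:products} and \eqref{eq:SyinF} give $F_d\mathrm{ES}_n\subset A_n^{\le d}\subset F_d\mathrm{ES}_n$. For $d=n$ we have $F_n\mathrm{ES}_n=\mathrm{ES}_n$, and every tuple of weight $n$ has depth at most $n$.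
\end{proof}

\begin{thebibliography}{9}
\bibitem{Zhao} Jianqiang Zhao, \emph{Finite Multiple zeta Values and Finite Euler Sums}, arXiv:1507.04917 (2015).
\end{thebibliography}

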